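\title{Isolated M\"obius bands and torsion in the homology of random simplicial complexes}

\begin{abstract}
We disprove the conjecture of Linial and Peled that the group $H_1(Y(n,p);\mathbb Z)$ of the Linial--Meshulam random $2$-complex is torsion-free with high probability whenever $np$ stays bounded away from the threshold $c_2\approx 2.75$. When $np$ is bounded and stays above $c_2$ by a fixed amount, the group contains $(\mathbb Z/2)^\ell$ with probability bounded away from zero, for every fixed $\ell$. The torsion comes from a five-vertex M\"obius band whose interior edges lie in no other triangle and whose boundary circle bounds a real chain in the rest of the complex. The same mechanism gives torsion in $H_{d-1}(Y_d(n,c/n);\mathbb Z)$ for every $d\ge 3$ and all large $c$.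
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the conjecture}

Let $n,d$ be positive integers and $p=p(n)\in[0,1]$. The Linial--Meshulam complex $Y_d(n,p)$ has vertex set $[n]=\{1,\dots,n\}$ and complete $(d-1)$-skeleton: every set of at most $d$ vertices is a face. Each of the $\binom{n}{d+1}$ sets of $d+1$ vertices is included as a $d$-dimensional face independently with probability $p$. We write $Y(n,p)=Y_2(n,p)$. An event holds \emph{with high probability} if its probability tends to $1$ as $n\to\infty$.

For $Y=Y(n,p)$, the group $H_1(Y;\mathbb Z)$ is the group of integral cycles of the complete graph $K_n$ modulo the boundaries of the triangles of $Y$. With no triangles it is free abelian of rank $\binom n2-(n-1)=\binom{n-1}2$, and with all triangles it is zero. Between these extremes it may have torsion: a cycle that is not a boundary although some multiple of it is. The scale $p=c/n$ is the one at which relations and generators are comparable in number, since the expected number of triangles is $\frac cn\binom n3=\frac c3\binom{n-1}2$. For $c>3$ there are, on average, more triangles than independent cycles,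 so their boundaries are linearly dependent and $H_2(Y;\mathbb R)$ has large expected dimension.

The true threshold for $H_2$ is the following constant of Aronshtam--Linial and Linial--Peled. Let $y$ be the unique root in $(0,1)$ of $3(1-y)+(1+2y)\log y=0$, and put
\[
c_2=\frac{-\log y}{(1-y)^2}\approx 2.75 .
\]
It is known that for $c<c_2$ the group $H_2(Y(n,c/n);\mathbb R)$ is trivial with high probability after one face is removed from each tetrahedron boundary in $Y(n,c/n)$, while for $c>c_2$ it is nontrivial. From the definition of $c_2$ we use only that $8/3\le c_2<3$. Indeed $c_2=3/(1+y-2y^2)$ by the equation for $y$, the denominator is at most $9/8$, and it exceeds $1$ because $y<1/2$: the left side of the equation tends to $-\infty$ at $0$ and equals $\frac32-2\log 2>0$ at $\frac12$.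

The following statement is the $2$-dimensional case of a conjecture of Linial and Peled; we take it from Newman~\cite{Newman}.

\begin{quote}
\textbf{Conjecture.} \emph{For every $p=p(n)$ such that $|np-c_2|$ is bounded away from $0$, the group $H_1(Y_2(n,p);\mathbb Z)$ is torsion-free with high probability.}
\end{quote}

A first-moment count makes this the natural guess. The basic source of torsion is the projective plane. A triangulation of it with $v$ vertices has Euler characteristic $1$ and every edge in two triangles, hence $2v-2$ triangles. The expected number of its copies in $Y(n,c/n)$ is at most $n^v(c/n)^{2v-2}=c^{2v-2}n^{2-v}$, which tends to $0$. So no fixed triangulated projective plane appears, and one expects nothing small to create torsion.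

\subsection{Results}

The conjecture is false.

\begin{theorem}\label{thm:large}
Let $c\ge 200$ be fixed and $p=c/n$. Then
\[
\liminf_{n\to\infty}\Pr\bigl[H_1(Y(n,p);\mathbb Z)\text{ has an element of finite even order}\bigr]>0 .
\]
\end{theorem}

For $p=200/n$ we have $|np-c_2|>197$ for all $n$, so Theorem~\ref{thm:large} contradicts the conjecture. Its proof is self-contained. The next theorem covers the whole bounded range above $c_2$; in particular the conjectured statement fails for $p=c/n$ with any constant $c>c_2$. We write $G\supseteq(\mathbb Z/2)^\ell$ if $G$ has a subgroup isomorphic to $(\mathbb Z/2)^\ell$. For $\ell=1$ this says that $G$ has an element of finite even order, since a multiple of such an element has order $2$.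

\begin{theorem}\label{thm:range}
For all $\varepsilon>0$, $C<\infty$ and $\ell\ge1$ there are $\kappa>0$ and $n_0$ such that for all $n\ge n_0$ and all $p$ with $c_2+\varepsilon\le np\le C$,
\[
\Pr\bigl[H_1(Y(n,p);\mathbb Z)\supseteq(\mathbb Z/2)^\ell\bigr]\ge\kappa .
\]
\end{theorem}

For $np\ge 3+\varepsilon$ the proof is self-contained; for $np\in[c_2+\varepsilon,3+\varepsilon]$ it uses a theorem of Linial and Peled~\cite{LP}, in Lemma~\ref{lem:input} only. Theorem~\ref{thm:range} contains Theorem~\ref{thm:large}. We keep the latter because it has the shorter proof, and because that proof works in every dimension.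

\begin{theorem}\label{thm:dim}
Let $d\ge3$, let $k=3(d+1)$ if $d$ is even and $k=3(d+1)+1$ if $d$ is odd, and let $C_d=2^{d+4}kd$. For each fixed $c\ge C_d$ and $p=c/n$,
\[
\liminf_{n\to\infty}\Pr\bigl[H_{d-1}(Y_d(n,p);\mathbb Z)\text{ has an element of finite even order}\bigr]>0 .
\]
\end{theorem}

In dimension $d$ the conjecture of Linial and Peled makes the same prediction for $H_{d-1}(Y_d(n,p);\mathbb Z)$, with a constant depending on $d$ in place of $c_2$. Theorem~\ref{thm:dim} applies to all large $c$, so the conjecture fails for every $d\ge2$. We make no claim that the probability of torsion tends to $1$, nor about $np<c_2$ or $np\to\infty$.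

\subsection{Where the torsion comes from}

The projective plane is a M\"obius band with a disk glued to its boundary circle, and the two pieces have different costs. The band has a triangulation with five vertices and five triangles, so the expected number of its copies is of order $n^5p^5=c^5$, which does not vanish. The disk is what the first-moment count forbids, but it is not needed. To give the core of the band finite order it is enough that the boundary circle be the boundary of a \emph{real} chain, which may be spread over the whole complex. To keep the core nonzero it is enough that the interior edges of the band lie in no other triangle, a condition of probability about $e^{-5c}$.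

Section~\ref{sec:strips} makes this precise, first for the band and then for a class of $d$-dimensional ``twisted strips''. Section~\ref{sec:placing} arranges for the two conditions to be independent and reduces all three theorems to a lower bound on one probability. That bound comes from a union bound for large $c$ (Section~\ref{sec:large}) and from a count of closed walks for $c$ near $c_2$ (Section~\ref{sec:range}). Section~\ref{sec:dim} constructs twisted strips for $d\ge3$.

\section{Chains, boundaries and spanned faces}\label{sec:chains}

Throughout, $d\ge2$ and $K$ is one of $\mathbb Z,\mathbb Q,\mathbb R$. A \emph{$j$-face} is a set of $j+1$ vertices of $[n]$. The module of $j$-chains over $K$ is generated by the symbols $[x_0,\dots,x_j]$ with distinct $x_i\in[n]$, where permuting the entries multiplies the symbol by the sign of the permutation. The boundary is $\partial[x_0,\dots,x_j]=\sum_i(-1)^i[x_0,\dots,\widehat{x_i},\dots,x_j]$, and $\partial\partial=0$. An \emph{orientation} of a face is a choice of one of its two symbols $\pm[x_0,\dots,x_j]$; once it is chosen, we use the same letter for the face and the chain.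

We identify a $d$-complex with complete $(d-1)$-skeleton with its set $Y$ of $d$-faces. For a set $F$ of $d$-faces, $B(F;K)$ is the $K$-span of $\{\partial t:t\in F\}$. Then $H_{d-1}(Y;K)$ is the module of all $(d-1)$-cycles over $K$ on $[n]$ modulo $B(Y;K)$. Let $Z(F)$ be the space of real $d$-chains supported on $F$ with zero boundary, and
\[
\nu(F)=\dim Z(F)=|F|-\dim B(F;\mathbb R),
\]
so that $\nu(Y)=\dim H_d(Y;\mathbb R)$. A $d$-face $t$, in $F$ or not, is \emph{spanned by $F$} if $\partial t\in B(F;\mathbb R)$. We use four facts.

\begin{itemize}
\item[(F1)] \emph{An integral chain in $B(Y;\mathbb R)$ represents an element of finite order in $H_{d-1}(Y;\mathbb Z)$.} A linear system with rational coefficients that is solvable over $\mathbb R$ is solvable over $\mathbb Q$, and clearing denominators puts a positive multiple of the chain in $B(Y;\mathbb Z)$.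
\item[(F2)] \emph{Adding a face $t\notin F$ to $F$ raises $\nu$ by $1$ and leaves $\dim B$ unchanged if $t$ is spanned by $F$; otherwise it raises $\dim B$ by $1$ and leaves $\nu$ unchanged.} This follows from $\nu+\dim B=|F|$. In particular $\nu$ is monotone, and deleting $m$ faces lowers $\nu$ by at most $m$.
\item[(F3)] \emph{Cones.} For a vertex $w$ and a chain $u$ on faces avoiding $w$, define $w*u$ by $w*[x_0,\dots,x_j]=[w,x_0,\dots,x_j]$ and linearity. If $u$ has dimension at least $1$, the formula for $\partial$ gives $\partial(w*u)=u-w*\partial u$.
\item[(F4)] \emph{If all but one of the $d+2$ $d$-faces inside a set of $d+2$ vertices are spanned by $F$, so is the last.} The identity $\partial\partial=0$, applied to the $(d+1)$-face on these vertices, is a relation with coefficients $\pm1$ among the boundaries of its $d$-faces.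
\end{itemize}

\section{M\"obius bands and twisted strips}\label{sec:strips}

\subsection{The five-vertex band}\label{sub:band}

Take vertices $x_0,\dots,x_4$, with indices modulo $5$, and the triangles $\sigma_i=[x_i,x_{i+1},x_{i+2}]$. The ten edges on these vertices are the \emph{interior} edges $\tau_i=[x_i,x_{i+1}]$, each lying in exactly $\sigma_{i-1}$ and $\sigma_i$, and the \emph{boundary} edges $\rho_i=[x_i,x_{i+2}]$, each lying only in $\sigma_i$ (Figure~\ref{fig:band}). Put $z=\sum_i\sigma_i$, $\theta=\sum_i\tau_i$ and $\gamma=\sum_i\rho_i$. Both $\theta$ and $\gamma$ are cycles. Summing $\partial\sigma_i=\tau_{i+1}-\rho_i+\tau_i$ over $i$ gives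
\begin{equation}\label{eq:band}
\partial z=2\theta-\gamma .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[dashed] (0,0)--(6,0);
\draw[dashed] (1,1.5)--(5,1.5);
\draw[thick] (0,0)--(1,1.5)--(2,0)--(3,1.5)--(4,0)--(5,1.5)--(6,0);
\draw[thick,->] (0,0)--(0.55,0.825);
\draw[thick,->] (5,1.5)--(5.55,0.675);
\fill (0,0) circle (1.6pt) node[below] {$x_0$};
\fill (2,0) circle (1.6pt) node[below] {$x_2$};
\fill (4,0) circle (1.6pt) node[below] {$x_4$};
\fill (6,0) circle (1.6pt) node[below] {$x_1$};
\fill (1,1.5) circle (1.6pt) node[above] {$x_1$};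
\fill (3,1.5) circle (1.6pt) node[above] {$x_3$};
\fill (5,1.5) circle (1.6pt) node[above] {$x_0$};
\node at (1,0.5) {$\sigma_0$};
\node at (2,1) {$\sigma_1$};
\node at (3,0.5) {$\sigma_2$};
\node at (4,1) {$\sigma_3$};
\node at (5,0.5) {$\sigma_4$};
\end{tikzpicture}
\caption{The five-vertex M\"obius band, cut open along the edge $x_0x_1$; gluing the two arrows reverses top and bottom. The solid zigzag consists of the five interior edges $x_ix_{i+1}$. The five dashed boundary edges $x_ix_{i+2}$ form the single circle $x_0x_2x_4x_1x_3$.}
\label{fig:band}
\end{figure}

Let $Y$ be any set of triangles containing the five $\sigma_i$, and consider two hypotheses.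
\begin{itemize}
\item[(a)] $\gamma\in B(Y;\mathbb R)$.
\item[(b)] No triangle of $Y$ other than the $\sigma_l$ contains an interior edge.
\end{itemize}
Under (a), equation~\eqref{eq:band} gives $\theta\in B(Y;\mathbb R)$, so $[\theta]$ has finite order by (F1). Under (b), suppose $m\theta=\partial u$ with $u$ an integral chain on $Y$, and let $u_i$ be the coefficient of $\sigma_i$ in $u$. Comparing coefficients of $\tau_i$ gives $u_{i-1}+u_i=m$ for all $i$. The sum of these five equations is $2\sum_iu_i=5m$, so $m$ is even. Under both hypotheses, $[\theta]$ has finite even order.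

Three small complexes show the role of each hypothesis. If $Y$ is the band alone, then (b) holds, and $m\theta=\partial u$ forces $u_i=0$ by comparing coefficients of $\rho_i$; so $[\theta]$ has infinite order. If $Y$ consists of all triangles, then (a) holds and $H_1=0$. If $Y$ is the band together with the five triangles $[w,x_i,x_{i+2}]$ for a sixth vertex $w$, then (b) holds and $\gamma=\partial(w*\gamma)\in B(Y;\mathbb Z)$ by (F3), so $[\theta]$ has order exactly $2$. This last complex, a M\"obius band with a disk attached, is a projective plane with six vertices and ten triangles.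

\subsection{Twisted strips}

The next definition keeps what the argument used, together with one property, (S1), that the probabilistic part needs.

\begin{definition}\label{def:strip}
A \emph{twisted strip} of dimension $d\ge2$ and odd length $k\ge3$ is a complex $M$ with $k$ vertices $v_i$ ($i\in\mathbb Z/k$), generated by oriented $d$-faces $\sigma_i$ ($i\in\mathbb Z/k$), with oriented $(d-1)$-faces $\tau_i$ ($i\in\mathbb Z/k$) such that
\begin{itemize}
\item[(S1)] $v_i\in\sigma_i$ for all $i$;
\item[(S2)] $\tau_i\subset\sigma_l$ if and only if $l\in\{i-1,i\}$;
\item[(S3)] $\tau_i$ has coefficient $+1$ in both $\partial\sigma_{i-1}$ and $\partial\sigma_i$.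
\end{itemize}
The $\tau_i$ are the \emph{inner facets}. The other $(d-1)$-faces of $M$ are the \emph{outer facets}, and $P$ is the set of these.
\end{definition}

The band is a twisted strip with $d=2$, $k=5$, $|P|=5$. In general (S2) and $k\ge3$ imply the following. The $\sigma_i$ are distinct: if $\sigma_l=\sigma_i$, then $\sigma_l$ contains $\tau_i$ and $\tau_{i+1}$, so $l\in\{i-1,i\}\cap\{i,i+1\}=\{i\}$. The $\tau_i$ are distinct: $\tau_l=\tau_i$ gives $\{l-1,l\}=\{i-1,i\}$, so $l=i$. Each $\sigma_i$ contains exactly two inner facets, $\tau_i$ and $\tau_{i+1}$, and hence $d-1$ outer ones, so $1\le|P|\le k(d-1)$. With $z=\sum_i\sigma_i$ and $\theta=\sum_i\tau_i$, condition (S3) says that $\gamma:=2\theta-\partial z$ is an integral chain supported on $P$, so \eqref{eq:band} holds in every twisted strip.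

A \emph{copy} of $M$ is its image under an injection of its vertices into $[n]$, with orientations transported; we keep the letters $\sigma_i,\tau_i,z,\theta,\gamma$. A copy is \emph{isolated in $Y$} if all $\sigma_i$ lie in $Y$ and no other face of $Y$ contains an inner facet.

One new point arises in general: $\theta$ need not be a cycle. We close it up by coning its boundary from an outside vertex $w$, which does not change its coefficients on inner facets. By (F3) the result is $\theta-w*\partial\theta=\partial(w*\theta)$. For the band, $\partial(w*\theta)=\theta$ and $\partial(w*\gamma)=\gamma$, so nothing changes.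

\begin{lemma}\label{lem:torsion}
Let $Y$ be a set of $d$-faces on $[n]$, and let $M^1,\dots,M^\ell$ be vertex-disjoint copies of a twisted strip, each isolated in $Y$. Let $w$ be a vertex in none of them, and suppose that $\partial(w*\gamma^j)\in B(Y;\mathbb R)$ for all $j$. Then each cycle $\alpha^j=\partial(w*\theta^j)$ has finite even order in $H_{d-1}(Y;\mathbb Z)$, and $H_{d-1}(Y;\mathbb Z)\supseteq(\mathbb Z/2)^\ell$.
\end{lemma}

\begin{proof}
\emph{Finite order.} The chain $\partial z^j$ is a cycle of dimension $d-1\ge1$, so $\partial(w*\partial z^j)=\partial z^j$ by (F3). Applying $u\mapsto\partial(w*u)$ to \eqref{eq:band} gives $2\alpha^j=\partial z^j+\partial(w*\gamma^j)\in B(Y;\mathbb R)$. By (F1), $[\alpha^j]$ lies in the torsion subgroup $\mathcal T$ of $H_{d-1}(Y;\mathbb Z)$.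

\emph{Parity.} The step ``sum the five equations'' is best recorded as a homomorphism. For an integral $(d-1)$-chain $u$ let $\varphi^j(u)\in\mathbb Z/2$ be the sum, modulo $2$, of the coefficients of $u$ at the inner facets of $M^j$. For $t\in Y$, $\varphi^j(\partial t)$ is the parity of the number of inner facets of $M^j$ in $t$. By isolation this number is $0$ unless $t$ is some $\sigma^j_l$, and then it is $2$. So $\varphi^j$ vanishes on $B(Y;\mathbb Z)$ and defines a homomorphism $H_{d-1}(Y;\mathbb Z)\to\mathbb Z/2$. In $\alpha^{i}=\theta^{i}-w*\partial\theta^{i}$ the second term lives on faces containing $w$, which are not inner facets of any copy. Hence $\varphi^j(\alpha^{i})=0$ for $i\ne j$, the copies being disjoint, and $\varphi^j(\alpha^j)=k=1$ in $\mathbb Z/2$ because $k$ is odd. If $m[\alpha^j]=0$, then $m=\varphi^j(m\alpha^j)=0$ in $\mathbb Z/2$, so the order of $[\alpha^j]$ is even.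

\emph{The subgroup.} The map $(\varphi^1,\dots,\varphi^\ell)\colon\mathcal T\to(\mathbb Z/2)^\ell$ sends the $[\alpha^j]$ to the standard basis, so it is onto. The group $\mathcal T$ is finite abelian; write it as a direct sum of cyclic groups. A summand of odd order maps to $0$, and any summand contributes at most one generator to the image, so at least $\ell$ summands have even order. Each of them contains a copy of $\mathbb Z/2$.
\end{proof}

\begin{remark}
Odd length cannot be dropped. Take the triangles $\sigma_i=[x_i,x_{i+1},x_{i+2}]$ with indices modulo $6$, and add $[x_0,x_2,x_4]$ and $[x_1,x_3,x_5]$. Conditions (S1)--(S3) and isolation hold, and $\gamma$ is the boundary of the sum of the two added triangles, but $\theta=\partial(\sigma_0+\sigma_2+\sigma_4+[x_0,x_2,x_4])$ is a boundary.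
\end{remark}

\section{Placing strips in the random complex}\label{sec:placing}

\subsection{Making the hypotheses independent}

To apply Lemma~\ref{lem:torsion} it suffices that each face $\rho\cup\{w\}$, for $\rho$ an outer facet, be spanned by $Y$. For the band these are the five triangles of the disk in the six-vertex projective plane: we ask that they be spanned rather than present. A dimension count will show that spanned faces are common. The difficulty is that being spanned by $Y$ depends on all of $Y$, including the faces that isolation removes, and isolation is a rare event.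

We therefore split $[n]=A\sqcup R$, place the strips inside $A$, and let only the faces with at most $d-1$ vertices in $A$ do the spanning. These contain no $(d-1)$-face inside $A$, so they are independent of isolation. For the same reason they cannot span $\rho\cup\{w\}$, whose boundary involves $\rho\subset A$. The remedy is to leave $A$ through one actual face $\rho\cup\{y\}\in Y$ with $y\in R$, which exists with constant probability. The $d$-faces inside $\rho\cup\{w,y\}$ other than $\rho\cup\{y\}$ and $\rho\cup\{w\}$ have only $d-1$ vertices in $A$, and (F4) then applies.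

\medskip\noindent\textbf{Setting.} Fix a twisted strip $M$ with parameters $d,k,P$ and integers $\ell\ge1$, $r\ge2$. Let $Y=Y_d(n,p)$, $a=\lceil n/r\rceil$, $[n]=A\sqcup R$ with $|A|=a$, $w\in R$ and $R'=R\setminus\{w\}$. Let
\begin{align*}
T&=\{d\text{-faces with exactly } d-1 \text{ vertices in } A\},\\
Y_0&=\{t\in Y: t\text{ has at most } d-1\text{ vertices in }A\},\\
D&=\{t\in T: t\text{ is spanned by }Y_0\}.
\end{align*}
The law of $Y_0$ is invariant under $\operatorname{Sym}(A)\times\operatorname{Sym}(R)$, which acts transitively on $T$. So $q:=\Pr[t\notin D]$ is the same for all $t\in T$.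

Let $\ell M$ be the disjoint union of $\ell$ copies of $M$. A \emph{placement} is an injection $f$ of the $k\ell$ vertices of $\ell M$ into $A$; let $P_f$ be the set of the $\ell|P|$ images of outer facets. A family $(y_\rho)_{\rho\in P_f}$ of points of $R'$ is a \emph{cap} for $f$ if $\{w,y_\rho\}\cup\rho'\in D$ for every $\rho\in P_f$ and every $(d-1)$-element subset $\rho'\subset\rho$. Let $\psi$ be the probability that a family of independent uniform points of $R'$, independent of $Y$, is a cap for $f$. By invariance under $\operatorname{Sym}(A)$, $\psi$ does not depend on $f$.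

\subsection{Two estimates}

The first estimate relates $q$ to dimensions. Its first inequality makes $q$ small when $p$ is large, and its second keeps $q$ away from $1$ when there are many $d$-cycles.

\begin{lemma}\label{lem:exposure}
In the setting above,
\[
p\,|T|\,q\le\binom nd\qquad\text{and}\qquad p\,|T|\,(1-q)\ge\mathbb E\bigl[\nu(Y_0)-\nu(Y_0\setminus T)\bigr].
\]
\end{lemma}

\begin{proof}
Order $T$, and build $Y_0$ from $Y_0\setminus T$ by adding the faces of $Y\cap T$ in this order. Let $Y_{<t}$ be the set present just before $t$ is considered. By (F2), the total increase of $\dim B$ is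
\[
X=\sum_{t\in T}1[t\in Y]\;1[t\text{ is not spanned by }Y_{<t}],
\]
and the total increase of $\nu$ is $|Y\cap T|-X$. The event $t\in Y$ is independent of $Y_{<t}$. A face not spanned by $Y_0$ is not spanned by the subset $Y_{<t}$. Hence $\mathbb EX\ge p|T|q$. The first inequality follows because $X\le\dim B(Y_0;\mathbb R)\le\binom nd$, the dimension of the space of $(d-1)$-chains, and the second because $\mathbb E|Y\cap T|=p|T|$.
\end{proof}

The expected number of good placements will be a positive constant. This gives a positive probability only if the expectation is not carried by rare events with very many placements. The second estimate excludes this, and it is where (S1) is used.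

\begin{lemma}\label{lem:moment}
Let $L$ be a complex with vertices $v_1,\dots,v_N$ generated by distinct $d$-faces $\sigma_1,\dots,\sigma_N$ with $v_i\in\sigma_i$. Let $V$ be the number of injections $f\colon\{v_1,\dots,v_N\}\to[n]$ with all $f(\sigma_i)\in Y_d(n,p)$. If $np\le C$ and $C\ge1$, then $\mathbb E[V^2]\le(2N)^{2N+1}C^{2N}$.
\end{lemma}

\begin{proof}
We have $\mathbb E[V^2]=\sum_{(f,g)}p^{e(f,g)}$, where $e(f,g)$ is the number of distinct faces among the $f(\sigma_i)$ and $g(\sigma_i)$. Suppose that the images of $f$ and $g$ together have $s$ vertices, $N\le s\le2N$. Each of the $s-N$ vertices $g(v_i)$ outside the image of $f$ gives a face $g(\sigma_i)$ that is not among the $N$ faces $f(\sigma_l)$, and distinct $i$ give distinct faces. So $e(f,g)\ge s$. There are at most $n^s s^{2N}$ such pairs: choose the $s$ vertices, then the two maps into them. Thus $\mathbb E[V^2]\le\sum_{s=N}^{2N}(2N)^{2N}(np)^s\le(2N)^{2N+1}C^{2N}$.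
\end{proof}

\subsection{The reduction}

\begin{proposition}\label{prop:reduction}
Given $M,\ell,r$ and real numbers $C\ge1$, $\delta>0$, there are $\kappa>0$ and $n_0$ such that $n\ge n_0$, $1\le np\le C$ and $\psi\ge\delta$ imply $\Pr[H_{d-1}(Y_d(n,p);\mathbb Z)\supseteq(\mathbb Z/2)^\ell]\ge\kappa$.
\end{proposition}

\begin{proof}
Put $N=k\ell$. For a placement $f$ and $\rho\in P_f$ let $L_\rho=\{y\in R':\rho\cup\{y\}\in Y\}$. Call $f$ \emph{good} if
\begin{itemize}
\item[(E1)] each of the $\ell$ copies of $M$ given by $f$ is isolated in $Y$, and
\item[(E2)] there is a cap $(y_\rho)$ for $f$ with $y_\rho\in L_\rho$ for all $\rho\in P_f$.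
\end{itemize}

\emph{A good placement gives torsion.} Fix $\rho\in P_f$ and $y=y_\rho$. The $d$-faces inside the $(d+2)$-set $\rho\cup\{w,y\}$ are $\rho\cup\{y\}$, which is in $Y$; the faces $\{w,y\}\cup\rho'$, which are in $D$ and so are spanned by $Y$; and $\rho\cup\{w\}$. By (F4), $\partial(w*\rho)\in B(Y;\mathbb R)$. Each $\gamma^j$ is a combination of outer facets, so $\partial(w*\gamma^j)\in B(Y;\mathbb R)$, and Lemma~\ref{lem:torsion} applies since $w\notin A$.

\emph{Independence.} Event (E1) depends only on the $d$-faces containing an inner facet; these have at least $d$ vertices in $A$. The set $L_\rho$ depends only on the faces $\rho\cup\{y\}$ with $y\in R'$. The only $(d-1)$-face inside $A$ that such a face contains is $\rho$, so it contains no inner facet, and different $\rho$ involve different faces. The set $D$ depends only on faces with at most $d-1$ vertices in $A$. So (E1), the sets $L_\rho$, and $D$ are mutually independent.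

\emph{Probability of {\rm(E1)}.} A face $\sigma_l$ of one copy contains no inner facet of another copy, and (S2) holds within a copy. So (E1) says that the $N$ faces $\sigma$ are present and all further faces containing one of the $N$ inner facets, at most $Nn$ in number, are absent. For $n\ge2C$ we have $p\le\frac12$, so $1-p\ge e^{-2p}$ and $\Pr[\mathrm{E1}]\ge p^N(1-p)^{Nn}\ge p^Ne^{-2CN}$.

\emph{Probability of {\rm(E2)}.} For $n\ge8$ we have $|R'|\ge n/2-2\ge n/4$, so $\Pr[L_\rho\ne\emptyset]=1-(1-p)^{|R'|}\ge1-e^{-1/4}$. Condition on all $L_\rho$ being nonempty and choose a uniform point $y_\rho$ of each $L_\rho$, independently. The law of $L_\rho$ is invariant under permutations of $R'$, so the $y_\rho$ are independent, uniform on $R'$, and independent of $D$. They form a cap with probability $\psi$. Hence $\Pr[\mathrm{E2}]\ge(1-e^{-1/4})^{\ell|P|}\delta$.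

\emph{Second moment.} Let $W$ be the number of good placements. For large $n$ we have $a-N\ge n/(2r)$, so there are at least $(n/2r)^N$ placements. Using $np\ge1$,
\[
\mathbb EW\ge\kappa_1:=(2r)^{-N}e^{-2CN}(1-e^{-1/4})^{\ell|P|}\,\delta>0 .
\]
The complex $\ell M$ satisfies the hypothesis of Lemma~\ref{lem:moment} by (S1), and $W\le V$, so $\mathbb E[W^2]\le\kappa_2:=(2N)^{2N+1}C^{2N}$. By the Cauchy--Schwarz inequality, $(\mathbb EW)^2=(\mathbb E[W\,1_{W\ge1}])^2\le\mathbb E[W^2]\Pr[W\ge1]$. So $\Pr[W\ge1]\ge\kappa_1^2/\kappa_2=:\kappa$.
\end{proof}

\begin{remark}
The upper bound on $np$ is essential to the construction. An isolated five-vertex band requires $5n-20$ triangles to be absent: the $5(n-5)$ triangles joining an interior edge to an outside vertex, and the five triangles $\{x_i,x_{i+1},x_{i+3}\}$. So the expected number of isolated labeled bands is at most $e^{20}(np)^5e^{-5np}$, which tends to $0$ as $np\to\infty$.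
\end{remark}

\section{Large $c$: the union bound}\label{sec:large}

It remains to bound $\psi$ from below. When $c$ is large almost every face of $T$ is spanned, and a cap asks for only boundedly many faces.

\begin{proposition}\label{prop:large}
Let $M$ be a twisted strip of dimension $d$ with set $P$ of outer facets. For each fixed $c\ge10\cdot2^d|P|$ and $p=c/n$,
\[
\liminf_{n\to\infty}\Pr\bigl[H_{d-1}(Y_d(n,p);\mathbb Z)\text{ has an element of finite even order}\bigr]>0 .
\]
\end{proposition}

\begin{proof}
Take $\ell=1$ and $r=2$. Then
\[
|T|=\binom{|A|}{d-1}\binom{|R|}2\sim\frac{(n/2)^{d-1}}{(d-1)!}\cdot\frac{n^2}8=\frac{n^{d+1}}{2^{d+2}(d-1)!},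
\qquad
\frac1p\binom nd\sim\frac{n^{d+1}}{c\,d!},
\]
so Lemma~\ref{lem:exposure} gives $q\le\frac{2^{d+2}}{dc}(1+o(1))$. Condition on the points $y_\rho$, which are independent of $D$. The cap condition concerns at most $d|P|$ fixed faces of $T$, each outside $D$ with probability $q$. Therefore
\[
\psi\ge1-d|P|q\ge1-\frac{2^{d+2}|P|}c\,(1+o(1))\ge1-\frac25(1+o(1))\ge\frac12
\]
for large $n$. Proposition~\ref{prop:reduction} with $C=c$ and $\delta=\frac12$ finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:large}]
The five-vertex band has $d=2$ and $|P|=5$, so $10\cdot2^d|P|=200$. Apply Proposition~\ref{prop:large}.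
\end{proof}

\section{Down to the threshold $c_2$}\label{sec:range}

Now $d=2$ and $M$ is the five-vertex band. For moderate $c$ the previous argument breaks in two places. The bound $q\le\frac8c(1+o(1))$ is empty for $c<8$, so we must show by other means that a positive fraction of $T$ is spanned. And once $1-q$ is merely positive, a union bound says nothing about ten triangles being spanned at once. Lemmas~\ref{lem:fraction} and~\ref{lem:walks} treat these two points. The first rests on the abundance of $2$-cycles, which is the only place where $np>c_2$ matters.

\begin{lemma}\label{lem:input}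
For each $\varepsilon>0$ there is $b>0$ such that $\mathbb E\,\nu(Y(n,p))\ge bn^2$ for all large $n$ and all $p\ge(c_2+\varepsilon)/n$.
\end{lemma}

\begin{proof}
Give each triangle an independent uniform label in $[0,1]$ and keep those with label at most $p$. This realizes all $Y(n,p)$ at once, increasing in $p$. Since $\nu$ is monotone, we may take $p=c/n$ with $c=c_2+\varepsilon$.

If $c>3$, boundaries are cycles of $K_n$, so $\dim B(Y;\mathbb R)\le\binom{n-1}2$ and $\mathbb E\nu(Y)\ge(\frac c3-1)\binom{n-1}2\ge\frac{c-3}7n^2$ for large $n$.

For general $c>c_2$, Linial and Peled~\cite{LP} proved that with high probability $\dim H_2(Y(n,c/n);\mathbb R)=(g_2(c)+o(1))\binom n2$, where $g_2(c)>0$. Since $\nu\ge0$ always and $\nu\ge\frac12g_2(c)\binom n2$ with high probability, $\mathbb E\nu(Y)\ge\frac15g_2(c)n^2$ for large $n$.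
\end{proof}

By Lemma~\ref{lem:exposure} we need many cycles of $Y_0$ that use triangles of $T$. Passing from $Y$ to $Y_0$ discards the triangles with two or more vertices in $A$, and each discarded triangle may destroy a cycle. The remedy is to make $A$ small: if $|A|\approx n/r$, the cycles that meet $A$ contribute order $n^2/r$, while only order $n^2/r^2$ triangles are discarded.

\begin{lemma}\label{lem:fraction}
Let $b,C>0$ and let $r\ge\max(2,C/b)$ be an integer. If $n$ is large in terms of $b,C,r$, and $np\le C$, $\mathbb E\nu(Y)\ge bn^2$, then $1-q\ge b/(2C)$.
\end{lemma}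

\begin{proof}
For $S\subseteq[n]$ with $|S|=a$, let $\pi_S$ be the projection of $Z(Y)$ to the coordinates of the triangles that meet $S$. Its kernel consists of the cycles supported on triangles avoiding $S$. For $S=A$ these triangles form the set $Y_R:=Y_0\setminus T$ of triangles of $Y$ inside $R$, so $\dim\pi_A(Z(Y))=\nu(Y)-\nu(Y_R)$. Since $ra\ge n$, the set $[n]$ is a union of $r$ sets $S_1,\dots,S_r$ of size $a$. Every triangle meets some $S_i$, so $(\pi_{S_1},\dots,\pi_{S_r})$ is injective and $\nu(Y)\le\sum_i\dim\pi_{S_i}(Z(Y))$. By symmetry all terms have the same expectation, whence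
\[
\mathbb E[\nu(Y)-\nu(Y_R)]\ge\frac{b}{r}\,n^2 .
\]
At most $\binom a2n$ triangles have two or more vertices in $A$. Using $a\le n/r+1$ and $C/r\le b$,
\[
\mathbb E|Y\setminus Y_0|\le p\binom a2n\le\frac C2\Bigl(\frac nr+1\Bigr)^2=\frac{C}{2r^2}n^2+O(n)\le\frac b{2r}n^2+O(n).
\]
By (F2), $\nu(Y_0)\ge\nu(Y)-|Y\setminus Y_0|$, so $\mathbb E[\nu(Y_0)-\nu(Y_R)]\ge\frac b{2r}n^2-O(n)\ge\frac b{3r}n^2$ for large $n$. For $n\ge3r$ we have $a\le\frac{4n}{3r}$, so $p|T|\le\frac Cn\cdot\frac{an^2}2\le\frac{2C}{3r}n^2$. The second inequality of Lemma~\ref{lem:exposure} gives $1-q\ge\frac{b}{3r}\cdot\frac{3r}{2C}=\frac b{2C}$.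
\end{proof}

We know nothing about the joint law of the events $t\in D$, except its symmetry. Symmetry allows us to randomize the position of the bands as well as the points $y_\rho$. For each fixed outcome of $D$, the cap condition then becomes the event that a random sequence of vertices is a closed walk of length $10$ in a bipartite graph, and the number of such walks is bounded below in terms of the edge density alone.

\begin{lemma}\label{lem:walks}
For the five-vertex band and all $\ell,r$, we have $\psi\ge(1-q)^{10\ell}-25\ell^2/a$.
\end{lemma}

\begin{proof}
Let $Q$ be the $A\times R'$ matrix with $Q_{xy}=1$ if $\{x,y,w\}\in D$ and $Q_{xy}=0$ otherwise. Put $m=a|R'|$, and let $\beta=m^{-1}\sum_{x,y}Q_{xy}$ be the density of ones. Each $\{x,y,w\}$ lies in $T$, so $\mathbb E\beta=1-q$.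

List the vertices of a band along its boundary circle, $\xi_i=x_{2i}$, so that its outer facets are $\{\xi_i,\xi_{i+1}\}$, $i\in\mathbb Z/5$. If $y_i$ is the point attached to $\{\xi_i,\xi_{i+1}\}$, the cap condition for this band reads
\begin{equation}\label{eq:walk}
Q_{\xi_iy_i}=Q_{\xi_{i+1}y_i}=1\qquad\text{for all }i\in\mathbb Z/5 .
\end{equation}
Fix $Q$, and let $h$ be the probability of \eqref{eq:walk} when $\xi_0,\dots,\xi_4\in A$ and $y_0,\dots,y_4\in R'$ are independent and uniform, repetitions allowed. Since $(QQ^{\mathsf T})_{\xi\xi'}=\sum_yQ_{\xi y}Q_{\xi'y}$, the number of solutions of \eqref{eq:walk} is $\operatorname{tr}((QQ^{\mathsf T})^5)$. The matrix $QQ^{\mathsf T}$ is positive semidefinite with largest eigenvalue $\|Q\|^2$, the square of the operator norm, so the trace is at least $\|Q\|^{10}$. Testing $Q$ on the constant unit vectors gives $\|Q\|\ge\beta m/\sqrt{m}=\beta\sqrt m$. Therefore $h\ge\|Q\|^{10}/m^5\ge\beta^{10}$.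

Now take $\ell$ independent such families $(\xi^j,y^j)$, independent of $Y$, and let $G$ be the event that all of them satisfy \eqref{eq:walk}. By Jensen's inequality,
\[
\Pr[G]=\mathbb E[h^\ell]\ge\mathbb E[\beta^{10\ell}]\ge(1-q)^{10\ell}.
\]
Let $U$ be the event that the $5\ell$ points $\xi^j_i$ are distinct; $\Pr[U^c]\le\binom{5\ell}2/a\le25\ell^2/a$. Any $5\ell$ distinct points define a placement, and conditionally on them $G$ has probability $\psi$. Hence $\psi\ge\psi\Pr[U]=\Pr[G\cap U]\ge(1-q)^{10\ell}-25\ell^2/a$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]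
We may assume $C\ge c_2+\varepsilon$, so $C\ge1$, and $np\ge c_2\ge1$ throughout the range. Take $b$ from Lemma~\ref{lem:input}, an integer $r\ge\max(2,C/b)$, and $\eta=b/(2C)$. For $n$ large in terms of $\varepsilon,C,\ell$, Lemma~\ref{lem:fraction} gives $1-q\ge\eta$, and Lemma~\ref{lem:walks} gives $\psi\ge\eta^{10\ell}-25\ell^2r/n\ge\frac12\eta^{10\ell}$. Apply Proposition~\ref{prop:reduction} with $\delta=\frac12\eta^{10\ell}$.
\end{proof}

\section{Twisted strips in every dimension}\label{sec:dim}

By Proposition~\ref{prop:large}, Theorem~\ref{thm:dim} needs only a twisted strip of dimension $d$. The direct generalization of the band takes $d+1$ cyclically consecutive vertices, $\sigma_l=[v_{l-d},\dots,v_l]$. The common facet $[v_{l-d},\dots,v_{l-1}]$ has coefficient $+1$ in $\partial\sigma_{l-1}$ and $(-1)^d$ in $\partial\sigma_l$. For even $d$ this is (S3). For odd $d$, (S3) would require orientations $\epsilon_l\sigma_l$ with $\epsilon_{l-1}=-\epsilon_l$ for all $l$, which is impossible when $k$ is odd.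

Coloring repairs this. Suppose the vertices have colors $0,\dots,d$ and every $d$-face has one vertex of each color. Orient all faces by increasing color. The facet that omits color $\chi$ has coefficient $(-1)^\chi$ in the boundary of every $d$-face containing it, so (S3) holds after a change of sign of the facet, whatever the length. We describe such a strip by the cyclic word that records which color is replaced at each step. The word must have odd length; the periodic word has length a multiple of $d+1$, so for odd $d$ we insert one extra letter.

\begin{lemma}\label{lem:construction}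
Let $d\ge3$ and let $k$ be as in Theorem~\ref{thm:dim}. There is a twisted strip of dimension $d$ and length $k$.
\end{lemma}

\begin{proof}
The number $k$ is odd for both parities of $d$. Let $(\chi_i)_{i\in\mathbb Z/k}$ be the cyclic word $0,1,\dots,d$ repeated three times, followed by one extra letter $1$ if $d$ is odd. Cyclically adjacent letters differ, since the extra $1$ stands between $d\ne1$ and $0$. Let $g(s)=\min\{g\ge1:\chi_{s+g}=\chi_s\}$. Then $g(s)\le d+2$. Indeed, for even $d$ all gaps equal $d+1$; for odd $d$ the gaps of color $1$ are $d+1,d+1,d,2$, and those of every other color are $d+1,d+1,d+2$.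

Take vertices $v_s$ of color $\chi_s$, and declare $v_s\in\sigma_l$ if and only if $l\in I_s:=\{s,s+1,\dots,s+g(s)-1\}$. In words, $\sigma_l$ consists of the most recent vertex of each color up to time $l$. For each color the intervals $I_s$ partition $\mathbb Z/k$, so $\sigma_l$ has exactly one vertex of each color. Also $v_l\in\sigma_l$, which is (S1). The only interval starting at $i$ is $I_i$, so $\sigma_{i-1}$ and $\sigma_i$ share their vertices of all colors other than $\chi_i$, while $v_i\notin\sigma_{i-1}$ because $g(i)<k$. Thus $\tau_i:=\sigma_{i-1}\cap\sigma_i$ is a $(d-1)$-face with all colors but $\chi_i$.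

For (S2), let $\tau_i\subset\sigma_l$. We trap $l$ between the newest vertex of $\tau_i$ and the one that is about to leave. Since $\chi_{i-1}\ne\chi_i$, we have $v_{i-1}\in\tau_i$, so $l\in I_{i-1}$ and $l=i-1+x$ with $0\le x\le d+1$. Since $\chi_{i+1}\ne\chi_i$, the face $\tau_i$ has a vertex $v_s$ of color $\chi_{i+1}$. Its interval contains $i$, and the next interval of that color starts at $i+1$, so $I_s$ ends at $i$. Hence $l=i-x'$ with $0\le x'\le d+1$. Then $x+x'\equiv1\pmod k$ and $0\le x+x'\le2d+2<k+1$, so $x+x'=1$ and $l\in\{i-1,i\}$. The converse holds by the definition of $\tau_i$.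

For (S3), orient each $\sigma_l$ by increasing color, and orient $\tau_i$ as $(-1)^{\chi_i}$ times its symbol in increasing color. In both $\sigma_{i-1}$ and $\sigma_i$ the face $\tau_i$ is obtained by deleting the entry in position $\chi_i$, so its coefficient is $+1$ in both boundaries.
\end{proof}

\begin{example}
For $d=3$ the word is $0123\,0123\,0123\,1$ and $k=13$. For $3\le l\le11$ the face $\sigma_l$ is $\{v_{l-3},\dots,v_l\}$. The remaining faces, listed by increasing color, are $\sigma_{12}=[v_8,v_{12},v_{10},v_{11}]$, $\sigma_0=[v_0,v_{12},v_{10},v_{11}]$, $\sigma_1=[v_0,v_1,v_{10},v_{11}]$ and $\sigma_2=[v_0,v_1,v_2,v_{11}]$.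
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
The strip of Lemma~\ref{lem:construction} has $|P|\le k(d-1)$, so $10\cdot2^d|P|\le16\cdot2^dkd=C_d$. Apply Proposition~\ref{prop:large}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LP}
Linial and Peled, \emph{On the phase transition in random simplicial complexes}, Ann. of Math. \textbf{184} (2016).

\bibitem{Newman}
Andrew Newman, \emph{On freeness of the random fundamental group}, arXiv:1601.07520 (2016).

\end{thebibliography}
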